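# Top homology of the Johnson kernel inside the Torelli group

## 1. Tori of separating twists, tested in genus three

Let $\Sigma_g$ be a closed oriented surface of genus $g\ge 3$, $\mathrm{Mod}_g=\pi_0(\mathrm{Homeo}^+(\Sigma_g))$, and $H=H_1(\Sigma_g;\mathbb Z)$ with its intersection form $\langle\ ,\ \rangle$. Let $\Gamma=\pi_1(\Sigma_g)$ have lower central series $\Gamma=\Gamma_0\supseteq\Gamma_1\supseteq\cdots$, $\Gamma_{k+1}=[\Gamma,\Gamma_k]$, so that $\Gamma/\Gamma_1=H$. Put
$$\mathcal I_g(k)=\ker\bigl(\mathrm{Mod}_g\to \mathrm{Out}(\Gamma/\Gamma_k)\bigr).$$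
The **Torelli group** is $\mathcal I_g=\mathcal I_g(1)$, the mapping classes acting trivially on $H$. The **Johnson kernel** is $\mathcal K_g=\mathcal I_g(2)$. Equivalently, $\mathcal K_g$ is the kernel of the Johnson homomorphism $\tau\colon\mathcal I_g\twoheadrightarrow \wedge^3H/H$, where $H$ is embedded by $y\mapsto y\wedge\Omega$ and $\Omega\in\wedge^2H$ is the inverse of the intersection form. By Johnson's theorem, $\mathcal K_g$ is generated by the Dehn twists about separating simple closed curves.

**Abelian cycles.** If $h_1,\dots,h_k$ are commuting elements of a group $G$, the abelian cycle $\mathcal A(h_1,\dots,h_k)\in H_k(G)$ is the image of the fundamental class of the torus $T^k$ under $H_k(\mathbb Z^k)\to H_k(G)$, where the $i$-th generator goes to $h_i$. For $k=1$ it is the class of $h_1$ in $H_1(G)=G^{\mathrm{ab}}$. Since $H_k(\mathbb Z^k)=\wedge^k\mathbb Z^k$, abelian cycles are multilinear in commuting entries. They vanish when two entries are equal, because the map then factors through $\mathbb Z^{k-1}$ and $H_k(\mathbb Z^{k-1})=0$.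

Write $n=2g-3$. By Bestvina, Bux and Margalit, $\mathcal K_g$ has cohomological dimension $n$, so $H_n(\mathcal K_g)$ is its top homology. Each of $H_n(\mathcal K_g)$ and $H_n(\mathcal I_g)$ contains a free abelian subgroup of infinite rank generated by abelian cycles. However, the abelian cycles previously shown to generate such a subgroup of $H_n(\mathcal I_g)$ do not lie in the image of $H_n(\mathcal K_g)$. So we ask: *is the image of $H_n(\mathcal K_g)\to H_n(\mathcal I_g)$ infinitely generated, and is the image of $H_n(\mathcal K_g;\mathbb Q)\to H_n(\mathcal I_g;\mathbb Q)$ infinite-dimensional?*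

**A first guess: yes, because of separating twists.** The group $\mathcal K_g$ is generated by separating twists, and twists about disjoint curves commute. How many disjoint, pairwise non-isotopic, essential separating curves fit on $\Sigma_g$? If there are $m$ of them, the dual graph is a tree with $m+1$ vertices, one for each complementary piece. Write $b$ for the number of boundary components of a piece, that is, the valence of its vertex, and $v_1$ for the number of leaves. In a tree $\sum(b-2)=-2$, so
$$v_1=2+\sum_{b\ge3}(b-2).\tag{1}$$
Leaves have positive genus and at most $g$ pieces do, so $v_1\le g$. A piece of genus $0$ has $b\ge3$, so by (1) there are at most $v_1-2\le g-2$ of them. Altogether $m+1\le g+(g-2)$, that is, $m\le 2g-3=n$. So a maximal family of separating curves gives an abelian cycle exactly in the top degree, and there are infinitely many such families. One expects these cycles to span something infinite in $H_n(\mathcal I_g)$.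

**Genus three by hand.** Here $n=3$. Equality in the count forces three one-holed tori glued to one pair of pants with boundary $\gamma_1,\gamma_2,\gamma_3$. We need the **push maps**. If $q$ is a marked point and $w$ a simple loop at $q$, the push of $q$ along $w$ is $T_{w_1}T_{w_2}^{-1}$, where $w_1,w_2$ are the two boundary curves of an annulus around $w$. Pushing is compatible with products of loops, up to the order of factors.

Let $Y_1$ be the one-holed torus bounded by $\gamma_1$ and let $Q$ be the union of $Y_1$ and the pair of pants, a torus with $\partial Q=\gamma_2\cup\gamma_3$. Collapse $\gamma_2$ to a marked point $q$. Take a simple loop $\ell$ at $q$ bounding a one-holed torus $Y'\supset Y_1$ with $Y'\setminus Y_1$ an annulus, and standard simple loops $a,b$ at $q$ in $Y'$ with $\ell\simeq[a,b]$. One boundary curve of the annulus around $\ell$ is parallel to $\gamma_1$, and the other, which encloses $Y_1$ and $q$, is parallel to $\gamma_3$. So the push along $\ell$ is $T_{\gamma_3}^{\pm1}T_{\gamma_1}^{\mp1}$.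

The pushes along $a$ and $b$ lift to elements $P_a,P_b\in\mathrm{Mod}(Q,\partial Q)$ of the form $T_{w_1}T_{w_2}^{-1}$, with $w_1,w_2,\gamma_2$ bounding a pair of pants. As $[\gamma_2]=0$ in $H$, we have $[w_1]=[w_2]$ up to orientation, so $P_a,P_b\in\mathcal I_g$. They commute with $T_{\gamma_2},T_{\gamma_3}$. Lifts to $\mathrm{Mod}(Q,\partial Q)$ are unique up to powers of $T_{\gamma_2}$. Comparing the two lifts of the push along $\ell\simeq[a,b]$ gives
$$T_{\gamma_1}=P\,T_{\gamma_2}^uT_{\gamma_3}^v,\qquad u,v\in\mathbb Z,\quad P\text{ a commutator of elements of }\{P_a^{\pm1},P_b^{\pm1}\}.\tag{2}$$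
By multilinearity and alternation, $\mathcal A(T_{\gamma_1},T_{\gamma_2},T_{\gamma_3})=\mathcal A(P,T_{\gamma_2},T_{\gamma_3})$. If $C$ is the centralizer of $T_{\gamma_2},T_{\gamma_3}$ in $\mathcal I_3$, this is the image of $[P]\otimes[\mathbb Z^2]$ under $H_1(C)\otimes H_2(\mathbb Z^2)\to H_3(\mathcal I_3)$. But $P\in[C,C]$, so $[P]=0$: the cycle is zero. The same computation works in every genus.

**Proposition 1.** If $g\ge3$ and $\gamma_1,\dots,\gamma_{2g-3}$ are disjoint, pairwise non-isotopic, essential separating curves, then $\mathcal A(T_{\gamma_1},\dots,T_{\gamma_{2g-3}})=0$ in $H_{2g-3}(\mathcal I_g;\mathbb Z)$.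

*Proof.* There are $2g-2$ pieces, so all inequalities in the count are equalities. Exactly $g$ pieces have positive genus, hence genus $1$. They are all the leaves, because $v_1=g$. The $g-2\ge1$ pieces of genus $0$ have $b=3$. So the pieces are $g$ one-holed tori and $g-2$ pairs of pants. Renumber so that $\gamma_1$ bounds a one-holed torus and the adjacent pair of pants has boundary $\gamma_1,\gamma_2,\gamma_3$. Formula (2) was derived inside $Q$ and holds again, and $P_a,P_b$ commute with all $T_{\gamma_i}$, $i\ge2$, since these curves are boundary curves of $Q$ or lie outside it. With $C$ the centralizer of $T_{\gamma_2},\dots,T_{\gamma_{2g-3}}$ in $\mathcal I_g$, the cycle equals $\mathcal A(P,T_{\gamma_2},\dots)$, the image of $[P]\otimes[\mathbb Z^{2g-4}]$ with $[P]=0\in H_1(C)$. $\square$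

So the witnesses behind the first guess all die, and after this test one would be tempted to guess "no". The answer is nevertheless yes, with other witnesses.

## 2. A detected torus that leaves $\mathcal K_g$, and the group ring $\mathbb Q[\Theta]$

A mapping class $m$ acts on $H_*(\mathcal I_g)$ by $m_*$, induced by $h\mapsto mhm^{-1}$. Inner automorphisms act trivially on homology, so this is an action of $\mathrm{Mod}_g/\mathcal I_g=Sp(H)$. Put $N=g(g-1)/2$.

**Theorem 2.** Let $g\ge3$. There is a free abelian group $\Theta\cong\mathbb Z^N$ of unipotent elements of $Sp(H)$ such that for every $k\ge2$ the image of $H_{2g-3}(\mathcal I_g(k);\mathbb Q)\to H_{2g-3}(\mathcal I_g;\mathbb Q)$ contains a free $\mathbb Q[\Theta]$-module of rank one. In particular this image is infinite-dimensional.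

**Corollary 3.** For every $g\ge3$ the image of $H_{2g-3}(\mathcal K_g,\mathbb Q)\to H_{2g-3}(\mathcal I_g,\mathbb Q)$ is infinite-dimensional, and the image of $H_{2g-3}(\mathcal K_g)\to H_{2g-3}(\mathcal I_g)$ is not finitely generated; it even contains a free abelian group of infinite rank.

*Proof from Theorem 2.* Take $k=2$. By flatness of $\mathbb Q$, the rational image is the integral image tensored with $\mathbb Q$. So the integral image has infinite rank; it is not finitely generated, and any infinite set of elements independent over $\mathbb Q$ spans a free abelian subgroup of infinite rank. $\square$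

**The surface.** We use one model throughout. Let $\mathbf E=\mathbb R^2/\mathbb Z^2$ with coordinates $(\theta,\rho)$, and fix $0<\eta<\frac1{8g}$. For $1\le i\le g-1$ put
$$\rho_i=\tfrac{i-1/2}{g-1},\qquad U_i=[-\eta,\eta]\times[\rho_i-\eta,\rho_i+\eta].$$
Remove from each $U_i$ an open disc centered at $(0,\rho_i)$ and glue in a one-holed torus $Y_i$ with $\partial Y_i=\epsilon_i$. The result is $\Sigma_g$. Let $\delta_j=\{\rho=\frac j{g-1}\}$ for $0\le j\le g-2$; these curves miss all $U_i$. Let $\alpha_g=\delta_0$, and let $\beta_g$ be the class of $\{\theta=\frac12\}$ oriented by increasing $\rho$, with $\alpha_g$ oriented so that $\langle\alpha_g,\beta_g\rangle=1$. For $i<g$ let $\alpha_i\subset Y_i$ be a nonseparating curve and $\beta_i\in H_1(Y_i)$ a class with $\langle\alpha_i,\beta_i\rangle=1$. Then $(\alpha_i,\beta_i)_{i\le g}$ is a symplectic basis of $H$; we use the same letter for the curve $\alpha_i$ and its class. Since $\delta_j$ and $\delta_0$ cobound a subsurface, $[\delta_j]=\pm\alpha_g$.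

**The torus $A$.** Put $f_j=T_{\delta_j}T_{\delta_0}^{-1}$ for $1\le j\le g-2$, and
$$A=\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}},f_1,\dots,f_{g-2})\in H_n(\mathcal I_g).\tag{3}$$
The curves involved are disjoint, so the entries commute. They lie in $\mathcal I_g$ because $[\epsilon_i]=0$ and $[\delta_j]=\pm[\delta_0]$. Sections 6–9 will show that $A$ is nonzero, and much more. So the sensible approach is: take this torus, and move it into $\mathcal K_g$.

**Where this stops.** Johnson's formula for bounding pairs gives $\tau(f_j)=\pm\bigl(\sum_{i\le j}\alpha_i\wedge\beta_i\bigr)\wedge\alpha_g$ modulo $H$. Suppose $\prod f_j^{c_j}$ times a product of powers of the $T_{\epsilon_i}$ lies in $\mathcal K_g$. Then $\sum_j\pm c_j\sum_{i\le j}\alpha_i\wedge\beta_i\wedge\alpha_g=y\wedge\Omega$ for some $y\in H$. As $\Omega=\pm\sum\alpha_i\wedge\beta_i$, the coefficients of $\alpha_i\wedge\beta_i\wedge\alpha_g$, $i<g$, on the right are all equal. On the left the coefficient for $i$ is $\sum_{j\ge i}\pm c_j$, and for $i=g-1$ it is $0$. So all are $0$, and taking $i=g-2,g-3,\dots,1$ in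 turn gives all $c_j=0$. Hence the rank $n$ group carrying $A$ meets $\mathcal K_g$ only in $\langle T_{\epsilon_i}\rangle$, of rank $g-1<n$. Neither the torus nor any finite cover of it lies in $\mathcal K_g$.

**What happens in a free group.** Let $F=\langle p,q\rangle$ be free and let $K_0=\ker(F\to\mathbb Z)$, $p\mapsto1$, $q\mapsto0$. Then $K_0$ is free on the $p^iqp^{-i}$, so $H_1(K_0;\mathbb Q)=\mathbb Q[t^{\pm1}]\cdot w$ is free on $w=[q]$, where $t$ is conjugation by $p$. The class $w$ does not come from $F'=[F,F]$, because the exponent sum of $q$ is $1$ on $w$ and $0$ on $F'$. But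
$$(t-1)w=[\,pqp^{-1}q^{-1}\,],\qquad (t-1)^2w=[\,(p,(p,q))\,],\ \dots\qquad\text{with }(a,b)=aba^{-1}b^{-1},$$
so $(t-1)^kw$ comes from the $k$-th step of the lower central series. Going deeper costs a nonzero factor in the group ring, and since the module is free, the price can be paid.

**Plan.** We do the same with $A$. In Section 3 we find a subgroup $G\cong\pi_1(\mathcal M_{0,2g})$ of $\mathrm{Mod}_g$, acting on $H$ through a free abelian unipotent group $\Theta$, such that $A$ comes from $H_n(G\cap\mathcal I_g)$. In Sections 4–5 we show that a nonzero multiple $rA$, $r\in\mathbb Q[\Theta]$, comes from $G\cap\mathcal I_g(k)$. In Sections 6–9 we show that no nonzero multiple of $A$ vanishes in $H_n(\mathcal I_g;\mathbb Q)$.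

## 3. A planar subgroup acting unipotently on $H$

**Step 1: the action on $H$.** We want explicit matrices. Let $L=\langle\alpha_1,\dots,\alpha_g\rangle$. Cutting $\Sigma_g$ along $\alpha_1,\dots,\alpha_g$ gives a sphere $S_0^{2g}$ with boundary components $a_i^{\pm}$, of classes $\pm\alpha_i$. Let $\hat G\subset\mathrm{Mod}_g$ be the image of $\mathrm{PMod}(S_0^{2g})$; it is generated by twists $T_c$ about curves $c\subset S_0^{2g}$. If $c$ cuts off the set $S$ of boundary components, then
$$[c]=\pm\sum_im_i\alpha_i,\qquad m_i=1_{a_i^+\in S}-1_{a_i^-\in S}.$$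
Since $T_c(y)=y+\varsigma\langle c,y\rangle[c]$ with a universal sign $\varsigma$, $T_c$ fixes $L$ pointwise and
$$T_c\beta_i=\beta_i+\varsigma\sum_jm_im_j\alpha_j.\tag{4}$$
So every $f\in\hat G$ acts as $1+B_f$, where $B_f$ kills $L$, has image in $L$, and is given by an integral symmetric matrix. As $B_fB_{f'}=0$, the map $f\mapsto B_f$ is a homomorphism to an additive group. The twists $T_{\alpha_i}$ are central in $\hat G$, and $B_{T_{\alpha_i}}=\varsigma E_{ii}$.

**Step 2: the group $G$.** Let $G=\{f\in\hat G: B_f\text{ has zero diagonal}\}$. The diagonal of $B_f$ is a homomorphism $\hat G\to\mathbb Z^g$ which maps the central subgroup $\langle T_{\alpha_1},\dots,T_{\alpha_g}\rangle$ isomorphically onto $\mathbb Z^g$. Hence $\hat G=G\times\langle T_{\alpha_1},\dots,T_{\alpha_g}\rangle$. By Farb–Margalit, *Primer*, Thm 3.18, the kernel of $\mathrm{PMod}(S_0^{2g})\to\mathrm{Mod}_g$ is generated by the $T_{a_i^+}T_{a_i^-}^{-1}$. By Prop. 3.19 there, the kernel of $\mathrm{PMod}(S_0^{2g})\to\mathrm{PMod}(S_{0,2g})$, turning boundary components into punctures, is generated by the boundary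 twists. Therefore
$$G\cong\hat G/\langle T_{\alpha_i}\rangle\cong\mathrm{PMod}(S_{0,2g})=\pi_1(\mathcal M_{0,2g}).$$
Here $\mathcal M_{0,2g}$, the moduli space of $2g$ distinct labeled points $a_i^\pm$ on $\mathbb P^1$, is aspherical. It is a smooth affine variety of dimension $2g-3=n$ (send three points to $0,1,\infty$), so it is homotopy equivalent to a finite CW complex $X$, which is a $K(G,1)$.

**Step 3: the group $\Theta$.** Let $\Theta\cong\mathbb Z^N$ be the group of integral symmetric matrices $(s_{ij})$ with zero diagonal. The homomorphism $G\to\Theta$, $f\mapsto B_f$, has kernel $G\cap\mathcal I_g$. It is onto: for $S=\{a_i^+,a_j^+\}$ formula (4) gives $\varsigma(E_{ii}+E_{jj}+E_{ij}+E_{ji})$, and the diagonal is removed by powers of $T_{\alpha_i},T_{\alpha_j}$. After a sign normalization, $\theta=(s_{ij})\in\Theta\subset Sp(H)$ acts by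
$$\alpha_i\mapsto\alpha_i,\qquad\beta_i\mapsto\beta_i+\sum_{j\ne i}s_{ij}\alpha_j.\tag{5}$$
For the torus (3): all $\epsilon_i,\delta_j$ are disjoint from (or equal to one of) the $\alpha$'s, $B_{T_{\epsilon_i}}=0$, and $B_{T_{\delta_j}}=\varsigma E_{gg}$ for all $j$. So its entries lie in $G\cap\mathcal I_g$, and $A$ is defined already in $H_n(G\cap\mathcal I_g)$.

**Step 4: $G\to\Theta$ is given by cross ratios.** This lets algebraic geometry in. Define $\Phi=(x_{ij})_{i<j}\colon\mathcal M_{0,2g}\to(\mathbb C^*)^N$ by
$$x_{ij}=\frac{(a_i^+-a_j^+)(a_i^--a_j^-)}{(a_i^+-a_j^-)(a_i^--a_j^+)},$$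
deleting the factors that contain a point placed at $\infty$. Put one marked point at $\infty$. Then $\mathrm{PMod}(S_{0,2g})$ is a quotient of the pure braid group on the other $2g-1$ points, so it is generated by full twists of two points, that is, by twists about certain curves surrounding a pair $S$ of marked points. Along such a full twist the two points of $S$ rotate once inside a disc that contains no other marked point. So their difference has winding number $1$, and all other differences have winding number $0$. Hence $x_{ij}$ has winding number $+1$ if $S=\{a_i^+,a_j^+\}$ or $\{a_i^-,a_j^-\}$, $-1$ if $S=\{a_i^+,a_j^-\}$ or $\{a_i^-,a_j^+\}$, and $0$ otherwise. In every case this is $m_im_j$. Comparing with (4), $\Phi_*\colon\pi_1(\mathcal M_{0,2g})\to\mathbb Z^N$ is, up to a global sign, the homomorphism $G\to\Theta$.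

**Step 5: nilpotency.** Fix $k\ge2$ and let $\mathcal N=G/(G\cap\mathcal I_g(k))\subset\mathrm{Out}(\Gamma/\Gamma_k)$. *The group $\mathcal N$ is finitely generated nilpotent, and $\Theta$ is a quotient of it.* The last statement holds because $\mathcal I_g(k)\subset\mathcal I_g$, and finite generation because $G$ is finitely generated. For nilpotency, let $\mathcal Q\subset\mathrm{Aut}(\Gamma/\Gamma_k)$ be the preimage of $\mathcal N$; it acts on $H$ by maps $1+B_f$. For $i<k$, $\Gamma_i/\Gamma_{i+1}$ is a natural quotient of $H^{\otimes(i+1)}$ via iterated commutators. Filter it by the images of the spans of tensors with at least $l$ factors in $L$, $l=0,1,\dots$. Since $B_f(H)\subset L$ and $B_f(L)=0$, applying $1+B_f$ to each factor changes such a tensor only by tensors with more factors in $L$. So $\mathcal Q$ preserves the filtration and acts trivially on the graded pieces. Since $\Gamma_i/\Gamma_{i+1}$ is central in $\Gamma/\Gamma_{i+1}$, the preimages of the filtration steps are normal in $\Gamma/\Gamma_k$. Together they form a finite series of normal subgroups $D=D_0\supset D_1\supset\dots\supset D_m=1$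 of $D=\Gamma/\Gamma_k$, preserved by $\mathcal Q$, with $\mathcal Q$ acting trivially on all $D_i/D_{i+1}$.

Such a group $\mathcal Q$ is nilpotent (Kaluzhnin). Indeed, let $\mathcal Q_a$ be the set of $\varphi\in\mathcal Q$ with $\varphi(d)d^{-1}\in D_{i+a}$ for all $i$ and $d\in D_i$ (with $D_i=1$ for $i\ge m$). In $D\rtimes\mathcal Q$ this says $[\mathcal Q_a,D_i]\subset D_{i+a}$, so $[\mathcal Q_a,[\mathcal Q_b,D_i]]$ and $[\mathcal Q_b,[\mathcal Q_a,D_i]]$ lie in $D_{i+a+b}$, which is normal. By the three subgroups lemma $[[\mathcal Q_a,\mathcal Q_b],D_i]\subset D_{i+a+b}$, i.e. $[\mathcal Q_a,\mathcal Q_b]\subset\mathcal Q_{a+b}$. As $\mathcal Q_1=\mathcal Q$ and $\mathcal Q_m=1$, $\mathcal Q$ is nilpotent, and so is its quotient $\mathcal N$.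

## 4. Generic vanishing on the cross-ratio covering

In the free group example, $H_0(K_0;\mathbb Q)=\mathbb Q$ is killed by $t-1$: below the top degree everything is torsion. We prove the same for $G$.

**Proposition 4.** Let $\Bbbk=\mathrm{Frac}\,\mathbb Q[\Theta]$, a $G$-module via $G\to\Theta$. Then $H_i(G;\Bbbk)=0$ for $i<n$. Equivalently, for $i<n$ each element of $H_i(G\cap\mathcal I_g;\mathbb Q)=H_i(G;\mathbb Q[\Theta])$ is killed by a nonzero element of $\mathbb Q[\Theta]$.

The displayed equality is Shapiro's lemma, and the two formulations agree because $\Bbbk$ is flat over $\mathbb Q[\Theta]$, so $H_i(G;\Bbbk)=\Bbbk\otimes H_i(G;\mathbb Q[\Theta])$.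

**Step 1: one good character is enough.** Suppose $\chi\colon\Theta\to\mathbb C^*$ satisfies $H_i(\mathcal M_{0,2g};\mathbb C_\chi)=0$ for $i<n$. The complex $\mathbb Q[\Theta]\otimes_{\mathbb QG}C_*(\widetilde X;\mathbb Q)$ consists of finitely generated free modules. Its base change to $\Bbbk$ computes $H_*(G;\Bbbk)$, and its specialization at $\chi$ computes $H_*(G;\mathbb C_\chi)$. A minor that is nonzero at $\chi$ is nonzero, so the ranks of the differentials over $\Bbbk$ are at least those at $\chi$. Hence $\dim_{\Bbbk}H_i(G;\Bbbk)\le\dim_{\mathbb C}H_i(G;\mathbb C_\chi)=0$ for $i<n$.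

**Perverse sheaves: what we use.** All complexes are bounded, with complex coefficients and algebraically constructible cohomology sheaves. Such a complex $C$ on a variety is in ${}^pD^{\le0}$ if $\dim\operatorname{supp}\mathcal H^i(C)\le-i$ for all $i$, and in ${}^pD^{\ge0}$ if its Verdier dual is in ${}^pD^{\le0}$. It is **perverse** if both hold. A functor is right $t$-exact if it preserves ${}^pD^{\le0}$, left $t$-exact if it preserves ${}^pD^{\ge0}$, and $t$-exact if both. On a point, perverse means a vector space in degree $0$. On a smooth variety of dimension $d$, a local system placed in degree $-d$ is perverse, for instance $\mathbb C[1]$ on $\mathbb C^*$; a skyscraper in degree $0$ is perverse too. Tensoring with a rank one local system preserves perversity. If $f$ is affine, $Rf_*$ is right $t$-exact and $Rf_!$ is left $t$-exact (Beilinson–Bernstein–Deligne [BBD], 4.1.1, 4.1.2). If $f$ is affine and quasi-finite, $Rf_*$ is $t$-exact ([BBD], Cor. 4.1.3). Finally, for a complex $C$ on $V\times\mathbb C^*$, with $j\colon V\times\mathbb C^*\hookrightarrow V\times\mathbb C$ and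 $i_0$ the inclusion of $V\times0$, the (unshifted) nearby cycles $\psi C$ form a constructible complex on $V$ with a monodromy automorphism $\mu$, and there is a triangle
$$i_0^*Rj_*C\to\psi C\xrightarrow{\ \mu-1\ }\psi C\to.\tag{6}$$

**Step 2: $\Phi$ is affine and quasi-finite.** It is affine because $\mathcal M_{0,2g}$ is affine and the target is separated. For finiteness of fibers normalize $a_1^+=\infty$, $a_1^-=0$, $a_2^+=1$. Then $x_{1j}=a_j^-/a_j^+=:c_j\ne0,1,\infty$, so $a_j^-=c_ja_j^+$; in particular $a_2^-=c_2$. For $j\ge3$ and $u=a_j^+$,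
$$x_{2j}=\frac{(1-u)(c_2-c_ju)}{(1-c_ju)(c_2-u)}.$$
The numerator is not identically $0$, but it vanishes at $u=1$, where the denominator is $(1-c_j)(c_2-1)\ne0$. So this is a nonconstant rational function of $u$. Given the values $x_{ij}$, the $c_j$ are known and each $a_j^+$ has finitely many possible values. Hence $\mathcal P=R\Phi_*\mathbb C[n]$ is perverse on $(\mathbb C^*)^N$.

**Step 3: generic vanishing on a torus.** This is a form of the Gabber–Loeser theorem.

**Lemma 5.** For a perverse sheaf $\mathcal P$ on $\mathbb T=(\mathbb C^*)^N$ there is a rank one local system $L_\chi$ with $H^i(\mathbb T;\mathcal P\otimes L_\chi)=0$ for $i\ne0$.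

For $N=1$ and $\mathcal P=\mathbb C[1]$ one sees the need for the twist: $H^*(\mathbb C^*;\mathbb C[1])$ is nonzero in degrees $-1$ and $0$, whereas $H^*(\mathbb C^*;L_\lambda)$ is the cohomology of $\mathbb C\xrightarrow{\lambda-1}\mathbb C$, which is $0$ for $\lambda\ne1$.

*Proof.* Induct on $N$; for $N=0$ a perverse sheaf is a vector space in degree $0$. Let $N\ge1$, $\mathbb T=\mathbb T'\times\mathbb C^*$, with projection $p\colon\mathbb T\to\mathbb T'$, inclusion $j\colon\mathbb T\hookrightarrow\mathbb T'\times\mathbb P^1$, and projection $\bar p\colon\mathbb T'\times\mathbb P^1\to\mathbb T'$. Let $L_\lambda$ be the pullback to $\mathbb T$ of the rank one local system on $\mathbb C^*$ with monodromy $\lambda$. On the universal cover of the punctured disc, which enters the definition of $\psi$, $L_\lambda$ becomes trivial. So $\psi(\mathcal P\otimes L_\lambda)\cong\psi\mathcal P$ with monodromy $\lambda\mu$ (replace $\lambda$ by $\lambda^{-1}$ if conventions require). Now (6) reads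
$$i_0^*Rj_*(\mathcal P\otimes L_\lambda)\to\psi\mathcal P\xrightarrow{\ \lambda\mu-1\ }\psi\mathcal P\to.$$
The cohomology sheaves of $\psi\mathcal P$ are local systems of finite rank on finitely many connected strata, and on each stratum the eigenvalues of $\mu$ are constant. So $\mu$ has only finitely many eigenvalues on all stalks together. For all but finitely many $\lambda$, $\lambda\mu-1$ is an isomorphism and $i_0^*Rj_*(\mathcal P\otimes L_\lambda)=0$. The same argument applies at $\infty$. Fix $\lambda$ good for both. Then $j_!(\mathcal P\otimes L_\lambda)=Rj_*(\mathcal P\otimes L_\lambda)$. As $\bar p$ is proper, $R\bar p_*=R\bar p_!$, so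
$$Rp_!(\mathcal P\otimes L_\lambda)=Rp_*(\mathcal P\otimes L_\lambda)=:\mathcal P'.$$
Since $p$ is affine, the right side is in ${}^pD^{\le0}$ and the left side is in ${}^pD^{\ge0}$; so $\mathcal P'$ is perverse on $\mathbb T'$. By induction there is $L_{\chi'}$ on $\mathbb T'$ with $H^i(\mathbb T';\mathcal P'\otimes L_{\chi'})=0$ for $i\ne0$. By the projection formula this group is $H^i(\mathbb T;\mathcal P\otimes L_\lambda\otimes p^*L_{\chi'})$. $\square$

**Step 4: conclusion.** Apply Lemma 5 to $\mathcal P=R\Phi_*\mathbb C[n]$. By the projection formula,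
$$H^i(\mathcal M_{0,2g};\Phi^*L_\chi)=H^{i-n}(\mathbb T;\mathcal P\otimes L_\chi)=0\qquad(i\ne n).$$
The space $H^i(\mathcal M_{0,2g};\Phi^*L_\chi)$ is dual to $H_i(\mathcal M_{0,2g};\Phi^*L_\chi^{-1})$, so the latter vanishes for $i\ne n$. By Step 4 of Section 3, $\Phi^*L_\chi^{-1}$ is given by a character of $G$ that factors through $\Theta$. Step 1 finishes the proof of Proposition 4. $\square$

## 5. Climbing a nilpotent tower

**Compatibility of actions.** If $K\lhd G$, then $\mathbb Q[G/K]\otimes_{\mathbb QG}C_*(\widetilde X;\mathbb Q)=C_*(\widetilde X/K;\mathbb Q)$, with $gK\otimes y$ corresponding to the image of $gy$. Left multiplication by $gK$ is induced by $y\mapsto gy$ on $\widetilde X$. As $g(hy)=(ghg^{-1})(gy)$ for $h\in K$, it acts on $H_*(K;\mathbb Q)$ as the map induced by $h\mapsto ghg^{-1}$. So the $\mathbb Q[\Theta]$-module structure on $H_*(G\cap\mathcal I_g;\mathbb Q)$ used in Proposition 4 is compatible with the action of $\Theta\subset Sp(H)$ on $H_*(\mathcal I_g;\mathbb Q)$.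

**Proposition 6.** For every $w\in H_n(G\cap\mathcal I_g;\mathbb Q)$ and $k\ge2$ there is $0\ne r\in\mathbb Q[\Theta]$ with
$$rw\in\mathrm{Im}\bigl(H_n(G\cap\mathcal I_g(k);\mathbb Q)\to H_n(G\cap\mathcal I_g;\mathbb Q)\bigr).$$

**Step 1: the tower.** We break $\mathcal N\to\Theta$ into steps with cyclic central kernel. Let $\mathcal B=\ker(\mathcal N\to\Theta)$. The series $\mathcal B\supset[\mathcal N,\mathcal B]\supset[\mathcal N,[\mathcal N,\mathcal B]]\supset\cdots$ ends at $1$ because $\mathcal N$ is nilpotent. Its terms are finitely generated, as are all subgroups of a finitely generated nilpotent group. Its factors are central in the corresponding quotients of $\mathcal N$. Refine it so that all factors are cyclic. This gives a tower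
$$\mathcal N=\mathcal N_m\to\cdots\to\mathcal N_1\to\mathcal N_0=\Theta,\qquad\ker(\mathcal N_j\to\mathcal N_{j-1})=\langle z_j\rangle\ \text{cyclic and central}.$$
Put $R_j=\mathbb Q[\mathcal N_j]$. It is Noetherian by P. Hall's theorem, since $\mathcal N_j$ is polycyclic. Put $C^{(j)}=R_j\otimes_{\mathbb QG}C_*(\widetilde X;\mathbb Q)$, a complex of finitely generated free left $R_j$-modules. Then
$$H_i(C^{(m)})=H_i(G\cap\mathcal I_g(k);\mathbb Q),\qquad H_i(C^{(0)})=H_i(G\cap\mathcal I_g;\mathbb Q).$$
Let $S_0=\mathbb Q[\Theta]\setminus0$ and let $S_j\subset R_j$ be its preimage under $R_j\to R_0$. It is multiplicatively closed, since $R_0$ is a domain. It is also the preimage of $S_{j-1}$ under the surjection $R_j\to R_{j-1}$.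

**Step 2: torsion below degree $n$ at every level.** We show: *for $i<n$, every $h\in H_i(C^{(j)})$ is killed by some $s\in S_j$.* For $j=0$ this is Proposition 4. Let $j\ge1$, $z=z_j$, $\mathcal H=H_i(C^{(j)})$; it is finitely generated over $R_j$.

*Case $z$ of infinite order.* The ring $R_j$ is free over $\mathbb Q[\langle z\rangle]$ and $z$ is central, so
$$0\to C^{(j)}\xrightarrow{\ z-1\ }C^{(j)}\to C^{(j-1)}\to0\tag{7}$$
is an exact sequence of complexes of $R_j$-modules, and $\mathcal H/(z-1)\mathcal H\hookrightarrow H_i(C^{(j-1)})$. Put $h_0=h$. By induction on $j$ the image of $h_{l-1}$ in $H_i(C^{(j-1)})$ is killed by an element of $S_{j-1}$, which we lift to $s_l\in S_j$. So there is $h_l\in\mathcal H$ with $s_lh_{l-1}=(z-1)h_l$. Continuing, as $z$ is central,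
$$s_l\cdots s_1h=(z-1)^lh_l\qquad\text{for every }l.$$
It remains to turn divisibility by high powers of $z-1$ into annihilation, and this is an Artin–Rees argument. Let $\mathcal H_0=R_jh$. Consider $\bigoplus_l(z-1)^l\mathcal H\,y^l$ as a module over $R_j[Y]$, with $Y$ acting as multiplication by $(z-1)y$. The ring $R_j[Y]$ is Noetherian, and the module is generated by its degree $0$ part $\mathcal H$, so it is finitely generated. Hence its graded submodule $\bigoplus_l(\mathcal H_0\cap(z-1)^l\mathcal H)y^l$ is finitely generated, say by homogeneous elements of degree at most $d$. For $l>d$ its degree $l$ part is then $Y$ times its degree $l-1$ part, so $\mathcal H_0\cap(z-1)^l\mathcal H\subset(z-1)\mathcal H_0$. For such $l$ we get $s_l\cdots s_1h=(z-1)th$ with some $t\in R_j$. So $s=s_l\cdots s_1-(z-1)t$ kills $h$. Since $z-1\mapsto0\in R_0$, $s$ and $s_l\cdots s_1$ have the same image in $R_0$, so $s\in S_j$.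

*Case $z$ of finite order $q$.* Let $e=\frac1q\sum_{a<q}z^a$, a central idempotent mapping to $1\in R_{j-1}$, with $R_{j-1}\cong eR_j$. Then $C^{(j-1)}=eC^{(j)}$ and $H_i(C^{(j-1)})=e\mathcal H$. By induction (lifting from $S_{j-1}$) some $s\in S_j$ kills $eh$. So $se\in S_j$ kills $h$.

**Step 3: lifting one level.** *For $w_{j-1}\in H_n(C^{(j-1)})$ there are $s\in S_j$ and $w_j\in H_n(C^{(j)})$ with $w_j\mapsto s\,w_{j-1}$.* If $z_j$ has infinite order, the connecting map $\partial\colon H_n(C^{(j-1)})\to H_{n-1}(C^{(j)})$ of (7) is $R_j$-linear. By Step 2 in degree $n-1$, some $s\in S_j$ kills $\partial w_{j-1}$, so $sw_{j-1}$ lifts. If $z_j$ has finite order, $H_n(C^{(j)})\to H_n(C^{(j-1)})=eH_n(C^{(j)})$ is onto and $s=1$ works.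

**Step 4: conclusion.** Apply Step 3 for $j=1,\dots,m$, starting with $w_0=w$. The class $w_m\in H_n(C^{(m)})$ maps to $rw$, where $r$ is a product of images in $R_0$ of elements of the sets $S_j$. It is nonzero since $\mathbb Q[\Theta]$ is a domain. $\square$

## 6. The complex of cycles and the relative class $D_x$

We now have to detect classes in $H_n(\mathcal I;\mathbb Q)$, $\mathcal I=\mathcal I_g$. The tool is a contractible complex on which $\mathcal I$ acts.

**The complex.** Let $x\in H$ be primitive. Let $\mathcal M(x)$ be the set of isotopy classes of oriented multicurves $M$ (components pairwise disjoint and pairwise non-isotopic) such that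

- (M1) no nontrivial combination of the classes of the components with nonnegative coefficients is zero;
- (M2) each component occurs with positive coefficient in some representation of $x$ as a nonnegative real combination of the classes of components.

Let $P_M$ be the polytope of formal nonnegative combinations of components of $M$ that represent $x$. It is compact by (M1). Its vertices are the representations with linearly independent support, called basic cycles. So (M2) says that each component lies in the support of a basic cycle contained in $M$. By (M2) and convexity $P_M$ has a point with all coefficients positive, so $\dim P_M=|M|-\mathrm{rank}\langle[\gamma]:\gamma\subset M\rangle$. Faces are obtained by setting coefficients to zero, and they are the $P_{M'}$ with $M'\subset M$, $M'\in\mathcal M(x)$. The regular CW complex $B(x)=\bigcup P_M$ is the **complex of cycles**.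

For example, a single curve $\gamma$ of class $x$ is a vertex. Two disjoint non-isotopic curves of class $x$ span an edge. If $c,c'$ are disjoint with $[c]+[c']=x$ and independent classes, then $P_{\{c,c'\}}$ is the single point $c+c'$; if moreover $\gamma$ is disjoint from both, $P_{\{\gamma,c,c'\}}$ is the edge from $\gamma$ to $c+c'$.

We use two facts. First, $B(x)$ is contractible for $g\ge2$ (Bestvina–Bux–Margalit, *The dimension of the Torelli group*, JAMS 23 (2010); see also Hatcher–Margalit, *Generating the Torelli group*, Enseign. Math. 58 (2012)). Second, by Ivanov, an element of $\mathcal I$ preserving a multicurve preserves every component and every complementary piece. Acting trivially on $H$, it also preserves the orientations of nonseparating components, and by (M1) all components of $M\in\mathcal M(x)$ are nonseparating. So stabilizers in $\mathcal I$ of cells of $B(x)$ fix these cells pointwise.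

**Equivariant homology.** For a group $\Delta$, a projective resolution $W_*$ of $\mathbb Q$ over $\mathbb Q[\Delta]$, and a complex $C$ of $\mathbb Q[\Delta]$-modules, put $\mathbb H_*(\Delta;C)=H_*(W_*\otimes_\Delta C)$. For a CW pair with $\Delta$-action let $H^\Delta_*$ be $\mathbb H_*(\Delta;\cdot)$ of its cellular chains over $\mathbb Q$. If $C=\mathbb Q$ in degree $d$, then $\mathbb H_m(\Delta;C)=H_{m-d}(\Delta;\mathbb Q)$. Since $B(x)$ is contractible, $H^{\mathcal I}_n(B(x))\cong H_n(\mathcal I;\mathbb Q)$.

**Families of homologous curves.** Suppose $l$ disjoint, pairwise non-isotopic nonseparating curves are pairwise homologous up to sign. *They cut $\Sigma_g$ into $l$ cyclically arranged pieces with two boundary components and genus at least $1$, and $l\le g-1$.* For $l=1$ this is clear. For $l\ge2$ consider the dual graph. No edge is a bridge, but any two curves together separate, so removing any one edge leaves a connected graph in which all edges are bridges, a tree. So the graph has first Betti number $1$ and no bridges: it is a cycle. A genus $0$ piece would be an annulus,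 which is excluded. By Euler characteristic, $2-2g=\sum_p(-2g_p)$, so the genera $g_p$ add up to $g-1$, and $l\le g-1$.

Let $\mathcal S_x$ be the set of $\sigma=\{\gamma_1,\dots,\gamma_{g-1}\}\in\mathcal M(x)$ with all $[\gamma_i]=x$. By the above, each $\sigma\in\mathcal S_x$ cuts $\Sigma_g$ into $g-1$ pieces $Q_p$ of genus $1$ with two boundary components. Moreover, any $M\in\mathcal M(x)$ contains at most one $\sigma\in\mathcal S_x$: the union of two would be a family of homologous curves with more than $g-1$ members.

**The relative class.** Let $B'(x)\subset B(x)$ be the subcomplex of cells having no face $P_\sigma$, $\sigma\in\mathcal S_x$. A cell outside $B'(x)$ has exactly one such face, so $C_*(B(x),B'(x))=\bigoplus_{\sigma\in\mathcal S_x}C^\sigma$ as complexes, where $C^\sigma$ is spanned by the cells $P_M$ with $M\supset\sigma$. By Shapiro's lemma,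
$$H^{\mathcal I}_n(B(x),B'(x))=\bigoplus_{\sigma\in\mathcal S_x/\mathcal I}\mathbb H_n(\mathcal I_\sigma;C^\sigma),\tag{8}$$
where $\mathcal I_\sigma$ is the stabilizer. Define
$$D_x\colon H_n(\mathcal I;\mathbb Q)\cong H_n^{\mathcal I}(B(x))\to H_n^{\mathcal I}(B(x),B'(x)).$$
It is natural: $D_{mx}(m_*\zeta)=m_*D_x(\zeta)$ for $m\in\mathrm{Mod}_g$. The cell $P_\sigma$ is a simplex of dimension $g-2$, and it is the only cell of dimension $\le g-2$ in $C^\sigma$, since it is a proper face of all others. So $\mathbb Q\sigma=C^\sigma_{g-2}$ is a subcomplex with trivial $\mathcal I_\sigma$-action, and since $n-(g-2)=g-1$ we get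
$$\iota_\sigma\colon H_{g-1}(\mathcal I_\sigma;\mathbb Q)\to\mathbb H_n(\mathcal I_\sigma;C^\sigma).\tag{9}$$

## 7. Cells containing $g-1$ homologous curves

Fix $\sigma\in\mathcal S_x$ with pieces $Q_p$. The aim is to compute $C^\sigma$ and to show that $\iota_\sigma$ is nonzero on a torus of separating twists, one in each piece.

**Step 1: homology of the pieces.** Let $V_p=\mathrm{im}(H_1(Q_p)\to H)/\langle x\rangle$. Each $V_p$ is generated by the homology of a one-holed torus in $Q_p$, so it has rank $2$ and is unimodular. The $V_p$ are pairwise orthogonal. As $x^\perp/\langle x\rangle$ is unimodular of rank $2g-2$, and an orthogonal sum of unimodular sublattices of full rank is everything, $x^\perp/\langle x\rangle=\bigoplus_pV_p$. The image of $H_1(Q_p)\cong\mathbb Z^3$ in $H$ has rank $3$, so $H_1(Q_p)\to H$ is injective.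

**Step 2: which curves can be added to $\sigma$.** Let $\mathcal D_p$ be the set of pairs $\{c,c'\}$ of oriented curves in $Q_p$ that are disjoint, non-isotopic, nonseparating in $Q_p$, with $[c]+[c']=x$.

**Lemma 7.** The multicurves $M\in\mathcal M(x)$ containing $\sigma$ are exactly those obtained from $\sigma$ by adding one pair from $\mathcal D_p$ for each $p$ in some set of pieces. For such $M$, $P_M$ is the simplex with vertices $\gamma_1,\dots,\gamma_{g-1}$ and the points $u_p=c_p+c_p'$.

*Proof.* Let $M\supset\sigma$, let $M_p$ be the set of components of $M$ in the interior of $Q_p$, and let $c\in M_p$.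

First, $c$ does not separate $Q_p$. Otherwise $c$ is null-homologous in $\Sigma_g$, contradicting (M1), or it is homologous to $\pm x$, and then $\sigma\cup\{c\}$ contradicts the bound $g-1$. So $c$ has a dual curve in $Q_p$ meeting it once, and $[c]$ is nonzero and primitive in $V_p$.

Next, take a representation (M2) of $x$ with $k_c>0$. All components of $M$ are disjoint from $\gamma_1$, so their classes lie in $x^\perp$. Projecting to $V_p$ gives $\sum_{b\in M_p}k_b[b]=0$. As $[c]\ne0$, $|M_p|\ge2$. Cutting $Q_p$ along $c$ gives a four-holed sphere, which contains at most one further component. So $M_p=\{c,c'\}$, and $c'$ does not separate $Q_p$ either. Hence, in the four-holed sphere, $c'$ does not separate the two copies of $c$ from the two components of $\partial Q_p$, so $c\cup c'$ cuts $Q_p$ into two pairs of pants, each containing one component of $\partial Q_p$. From $k_c[c]+k_{c'}[c']=0$ with $k_c>0$, nonnegativity and primitivity, $[c']=-[c]$ in $V_p$.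

A pair of pants gives a relation $\pm[c]\pm[c']\pm x=0$ in $H$. Since $2[c]\ne0$ in $V_p$, it reads $[c]+[c']=\pm x$. The sign $-$ would give $[c]+[c']+[\gamma_1]=0$, contradicting (M1). So $\{c,c'\}\in\mathcal D_p$.

Conversely, add pairs as stated. The components are pairwise non-isotopic. Indeed, $[c]\neq0$ in $V_p$ separates $c$ from the $\gamma_i$ and from curves in other pieces. If $[c']=\pm[c]$, then $x$ would be $0$ or $2[c]$, impossible since $x$ is primitive. In a nonnegative combination equal to a multiple of $x$, projection to $V_p$ gives $(k_{c_p}-k_{c_p'})[c_p]=0$, so the two coefficients of each pair are equal, to $k_p$ say. The class of the combination is then $\bigl(\sum t_i+\sum k_p\bigr)x$, where $t_i$ is the coefficient of $\gamma_i$. If it is zero, all coefficients are zero: (M1). Since $x=[\gamma_i]=[c_p]+[c_p']$, (M2) holds. And $P_M$ is given by $\sum t_i+\sum k_p=1$, the asserted simplex. $\square$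

**Step 3: $C^\sigma$ is a tensor product.** The facet of $P_M$ omitting some $\gamma_i$ contains no element of $\mathcal S_x$ ($M$ contains only $\sigma$), so it lies in $B'(x)$. Put
$$C^{(p)}=\bigl(\mathbb Q[\mathcal D_p]\xrightarrow{\ \text{augmentation}\ }\mathbb Q\bigr)\qquad(\text{degrees }1,0).$$
Fix orders of the $\gamma_i$ and of the pieces; $\mathcal I_\sigma$ preserves every $\gamma_i$ and every piece. Send the oriented simplex $[\gamma_1,\dots,\gamma_{g-1},u_{p_1},\dots,u_{p_r}]$ with $p_1<\dots<p_r$ to the tensor with entries $u_{p_a}\in\mathbb Q[\mathcal D_{p_a}]$ in positions $p_a$ and $1$ elsewhere. Omitting $u_{p_a}$ has sign $(-1)^{(g-1)+(a-1)}$ in the simplex and $(-1)^{a-1}$ in the tensor product. So this identifies $C^\sigma$, $\mathcal I_\sigma$-equivariantly, with $\bigotimes_pC^{(p)}$ shifted by $g-2$, with differential multiplied by $(-1)^{g-1}$. Under the identification $\mathbb Q\sigma$ is the degree $0$ part.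

**Lemma 8.** Suppose $\epsilon_p\subset Q_p$ $(1\le p\le g-1)$ are curves cutting $Q_p$ into a one-holed torus and a pair of pants. Then $\iota_\sigma(\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}}))\ne0$.

*Proof.* Let $\gamma,\gamma'$ be the boundary components of $Q_p$ (distinct curves of $\sigma$, as $g-1\ge2$). Let $S_{1,2}$ be $Q_p$ with $\gamma,\gamma'$ turned into punctures, and let $J_p$ be the image of $\mathcal I_\sigma$ in $\mathrm{PMod}(S_{1,2})$. As $H_1(S_{1,2})=H_1(Q_p)\hookrightarrow H$, $J_p$ acts trivially on $H_1(S_{1,2})$. On $H_1(S_{1,2})$ the class $x$ of a loop about a puncture is in the radical of the intersection form.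

*$J_p$ consists of pushes.* Filling in $\gamma'$ gives $\mathrm{PMod}(S_{1,2})\to\mathrm{Mod}(S_{1,1})=SL_2(\mathbb Z)$, which acts faithfully on $H_1(S_{1,1})=V_p$. As $J_p$ acts trivially on $V_p$, the Birman exact sequence shows $J_p\subset F:=\pi_1(S_{1,1})$, free of rank $2$, acting by pushes of $\gamma'$.

*$J_p\subset F'=[F,F]$.* A push along a simple nonseparating loop $w$ is $T_{w_1}T_{w_2}^{-1}$ with $w_1,w_2,\gamma'$ bounding a pair of pants. With parallel orientations $[w_1]-[w_2]=\pm x$, so $w_1$, $w_2$ and $w$ have the same intersection numbers and the push acts on $H_1(S_{1,2})$ by $y\mapsto y\pm\langle w,y\rangle x$. Let $a,b$ be simple nonseparating loops generating $F$. Maps $y\mapsto y+\varphi(y)x$ with $\varphi(x)=0$ compose by adding the $\varphi$'s. So an element of $F$ with image $(k,l)\in F/F'=\mathbb Z^2$ acts by $y\mapsto y+(\pm k\langle a,y\rangle\pm l\langle b,y\rangle)x$, with two signs depending only on $a$ and $b$. As $a,b$ form a basis of $V_p$, this is trivial only for $k=l=0$.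

*$J_p$ acts freely on $\mathcal D_p$.* Let an element of $J_p$ fix $\{c,c'\}$. It acts trivially on $V_p$, where $[c']=-[c]\ne[c]$, so it fixes $c$ and $c'$ with orientations. It preserves the two pairs of pants, which contain different punctures. So it is $T_c^aT_{c'}^b$. On $V_p$ it acts by $y\mapsto y\pm(a+b)\langle c,y\rangle[c]$, so $b=-a$. On $H_1(S_{1,2})$ we have $[c']=x-[c]$, hence $\langle c',y\rangle=-\langle c,y\rangle$, and $T_c^aT_{c'}^{-a}$ acts by
$$y\mapsto y\pm a\bigl(\langle c,y\rangle[c]-\langle c',y\rangle[c']\bigr)=y\pm a\langle c,y\rangle([c]+[c'])=y\pm a\langle c,y\rangle x.$$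
So $a=0$.

*The image $e_p$ of $T_{\epsilon_p}$ in $J_p$ is nonzero in $H_1(J_p;\mathbb Q)$.* The curve $\epsilon_p$ encloses the two punctures. The push of $\gamma'$ along a simple loop about the puncture $\gamma$ is, up to inversion, $T_{\epsilon_p}$ times a twist about a puncture, which is trivial. So $e_p$ is, up to inversion, a conjugate in $F$ of the commutator of free generators. It maps to a generator of $F'/[F,F']\cong\mathbb Z$, and $J_p\subset F'$.

*Assembling.* The exact sequence $0\to\mathbb Q\to C^{(p)}\to\mathbb Q[\mathcal D_p][1]\to0$ (the quotient sits in degree $1$) gives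
$$H_1(J_p;\mathbb Q[\mathcal D_p])\to H_1(J_p;\mathbb Q)\to\mathbb H_1(J_p;C^{(p)}).$$
The first group is $0$ because $\mathbb Q[\mathcal D_p]$ is a free $\mathbb Q[J_p]$-module. So $e_p$ is nonzero in $\mathbb H_1(J_p;C^{(p)})$. The action of $\mathcal I_\sigma$ on $C^\sigma$ factors through $\prod_pJ_p$, and $T_{\epsilon_p}$ maps to $e_p$ in the $p$-th factor and to $1$ in the others. By Künneth over $\mathbb Q$, $\iota_\sigma(\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}}))$ maps to
$$\pm e_1\otimes\cdots\otimes e_{g-1}\ne0\quad\text{in}\quad\bigotimes_p\mathbb H_1(J_p;C^{(p)})\subset\mathbb H_{g-1}\Bigl(\prod_pJ_p;\bigotimes_pC^{(p)}\Bigr).\qquad\square$$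

## 8. A Euclidean triangulation that carries the torus

We compute $D_x(A)$ for $x=\beta_g$ and $D_{x'}(A)$ for $x'=\theta^{-1}\beta_g$. Let $Z\cong\mathbb Z^n$ be free abelian on the symbols $T_{\epsilon_i},f_j$, mapping to $\mathcal I$; write $Z=Z_0\times\bar Z$ with $Z_0=\langle T_{\epsilon_i}\rangle$, $\bar Z=\langle f_j\rangle$. We look for a $Z$-invariant contractible piece of $B(x)$.

**Step 1: the curves $\gamma_\kappa$.** For $\kappa\in\mathbb Z^{g-1}$ choose a continuous piecewise smooth $h\colon\mathbb R/\mathbb Z\to\mathbb R$ with
$$h([\rho_i-\eta,\rho_i+\eta])\subset(\kappa_i+\eta,\kappa_i+1-\eta)\quad\text{for all }i,\tag{10}$$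
and let $\gamma_\kappa=\{\theta=h(\rho)\bmod1\}$, oriented by increasing $\rho$. It misses all $U_i$. The functions $h$ satisfying (10) form a convex set, so the isotopy class depends only on $\kappa$. In fact it depends only on $\kappa$ modulo $\mathbb Z\mathbf 1$, $\mathbf 1=(1,\dots,1)$, since $h+1$ gives the same curve. The class in $H$ of a curve in $\mathbf E\setminus\bigcup U_i$ depends only on its class in $H_1(\mathbf E)$, because $[\epsilon_i]=0$. So $[\gamma_\kappa]=\beta_g$.

Realize $T_{\delta_j}$ as a shear $(\theta,\rho)\mapsto(\theta+\chi_j(\rho),\rho)$ supported near $\delta_j$, where $\chi_j$ changes by $\pm1$ across $\delta_j$, with one sign for all $j$. Then $f_j^{\pm1}$ (one sign for all $j$) replaces $h$ by $h+\chi$, where, away from the supports of the shears, $\chi=-1$ for $0<\rho<\frac j{g-1}$ and $\chi=0$ otherwise. Since $\rho_i<\frac j{g-1}$ exactly when $i\le j$,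
$$f_j^{\pm1}\gamma_\kappa=\gamma_{\kappa'},\qquad\kappa'=\kappa-(e_1+\dots+e_j).$$
The vectors $e_1+\dots+e_j$ $(1\le j\le g-2)$ together with $\mathbf 1$ form a basis of $\mathbb Z^{g-1}$. So $\bar Z$ acts on $\mathbb Z^{g-1}/\mathbb Z\mathbf 1$ by translations, simply transitively.

**Step 2: chains give disjoint curves.** Let $\kappa^0<\kappa^1<\dots<\kappa^l<\kappa^0+\mathbf 1$ in the coordinatewise order, with distinct elements. Each of the $l+1$ steps, the last one to $\kappa^0+\mathbf 1$ included, raises at least one coordinate, so $l+1\le g-1$. For each $i$ there is $a_i\in\{1,\dots,l+1\}$ with $\kappa_i^a=\kappa_i^0$ for $a<a_i$ and $\kappa_i^a=\kappa_i^0+1$ for $a\ge a_i$. Put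
$$y_i^a=\kappa_i^0+\tfrac14+\tfrac a{2(l+1)}\ (a<a_i),\qquad y_i^a=\kappa_i^0+1+\tfrac{a+1}{8(l+1)}\ (a\ge a_i).$$
In the first case $y_i^a-\kappa_i^a\in[\frac14,\frac34)$. In the second case $y_i^a-\kappa^a_i\le\frac18$, and it is at least $\frac{2}{8(l+1)}\ge\frac2{8(g-1)}>\eta$. So $y_i^a\in(\kappa_i^a+\eta,\kappa_i^a+1-\eta)$. Also $y_i^0<y_i^1<\dots<y_i^l<y_i^0+1$, the last because $y_i^0+1=\kappa_i^0+\frac54$. Let $h^a$ be constant equal to $y_i^a$ on $[\rho_i-\eta,\rho_i+\eta]$ and linear in between. Then $h^0<\dots<h^l<h^0+1$, so $\gamma_{\kappa^0},\dots,\gamma_{\kappa^l}$ are disjoint. The discs $U_i$ sit at integer values of $\theta$, so the region between $\gamma_{\kappa^a}$ and the cyclically next curve contains exactly those $Y_i$ for which the $i$-th coordinate jumps at that step, and there is at least one. Hence any two of these curves cut $\Sigma_g$ into two pieces of positive genus, and they are non-isotopic.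

Let $\mathcal T$ be the simplicial complex with vertex set $\mathbb Z^{g-1}/\mathbb Z\mathbf 1$ and the classes of these chains as simplices. (Subsets of chains are chains, and elements of a chain are distinct modulo $\mathbb Z\mathbf 1$. Passing from $\kappa^0<\dots<\kappa^l$ to $\kappa^1<\dots<\kappa^l<\kappa^0+\mathbf 1$ gives the same simplex.) For $g=3$, $\kappa\mapsto\kappa_1-\kappa_2$ identifies the vertices with $\mathbb Z$, the edges join consecutive integers, and $\mathcal T$ is a line. For $g=4$ it is a triangulated plane with two triangles modulo translations.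

**Lemma 9.** $\mathcal T$ triangulates $\mathbb R^{g-1}/\mathbb R\mathbf 1\cong\mathbb R^{g-2}$; that is, the map $|\mathcal T|\to\mathbb R^{g-1}/\mathbb R\mathbf 1$, affine on simplices and tautological on vertices, is a homeomorphism.

*Proof.* For $t\in\mathbb R^{g-1}$ the path $s\mapsto\lfloor t+s\mathbf 1\rfloor$, $s\in[0,1)$ (coordinatewise floor), runs through a chain between $\lfloor t\rfloor$ and $\lfloor t\rfloor+\mathbf 1$. Modulo $\mathbb Z\mathbf 1$, identifying the last element with the first if it equals $\lfloor t\rfloor+\mathbf 1$, this is a simplex of $\mathcal T$. The total lengths of the $s$-intervals are weights with sum $1$. Replacing $t$ by $t+s_0\mathbf 1$ shifts the path and does not change the weighted simplex, because increasing $s$ by $1$ adds $\mathbf 1$. Since $\int_0^1\lfloor t_i+s\rfloor\,ds=t_i$, this point of $|\mathcal T|$ maps to $t$ modulo $\mathbb R\mathbf 1$. So the map is onto.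

Conversely, let $t=\sum\lambda_a\kappa^a$ with all $\lambda_a>0$, $\sum\lambda_a=1$, and $\kappa^0<\dots<\kappa^l<\kappa^0+\mathbf 1$ a chain. Then $t_i=\kappa_i^0+\sum_{a\ge a_i}\lambda_a$, where the sum is less than $1$. So for $s\in[0,1)$, $\lfloor t_i+s\rfloor$ is $\kappa_i^0+1$ if $s\ge\sum_{a<a_i}\lambda_a$ and $\kappa_i^0$ otherwise. Hence $\lfloor t+s\mathbf 1\rfloor=\kappa^a$ exactly for $\lambda_0+\dots+\lambda_{a-1}\le s<\lambda_0+\dots+\lambda_a$, and the weighted simplex is recovered from $t$ modulo $\mathbb R\mathbf 1$. So the map is bijective. There are finitely many simplices modulo the translation lattice, so every bounded region meets the images of only finitely many simplices. Hence the continuous bijection is proper, and it is a homeomorphism. $\square$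

$Z$ acts on $\mathcal T$ through $\bar Z$, which acts as the translation lattice $\mathbb Z^{g-1}/\mathbb Z\mathbf 1$, freely and cocompactly, with quotient a $(g-2)$-torus. The top simplices are the chains in which every step adds one unit vector. Modulo $\bar Z$ they correspond to the $(g-2)!$ cyclic orders $c$ of $\{1,\dots,g-1\}$ in which the unit vectors are added. Let $\Delta_c$ be a representative.

**Step 3: the two computations.**

**Lemma 10.** (i) For $x=\beta_g$ there are $\sigma_c\in\mathcal S_x$, one for each cyclic order $c$ of $\{1,\dots,g-1\}$, whose pieces contain exactly one $Y_i$ each, in the cyclic order $c$, such that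
$$D_x(A)=\sum_c\pm\,\iota_{\sigma_c}\bigl(\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}})\bigr).\tag{11}$$
(ii) If $x'=\beta_g+\sum_{j<g}s_j\alpha_j$ with $s=(s_j)\ne0$, then $D_{x'}(A)=0$.

*Proof.* (i) All $\gamma_\kappa$ have class $x$, so by Step 2 the assignment $\kappa\mapsto\gamma_\kappa$ defines a map $\psi\colon\mathcal T\to B(x)$ taking each simplex isomorphically onto a cell. It is $Z$-equivariant, as the $T_{\epsilon_i}$ fix all $\gamma_\kappa$. Top simplices go to elements of $\mathcal S_x$; put $\sigma_c=\psi(\Delta_c)$. By Step 2 each piece of $\sigma_c$ contains exactly one $Y_i$, and the cyclic order of the pieces is $c$. The $(g-3)$-skeleton $\mathcal T'$ goes to $B'(x)$, since its multicurves have fewer than $g-1$ components.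

As $\mathcal T$ and $B(x)$ are contractible, $A$ is the image of the fundamental class of $Z$ under
$$H_n(Z;\mathbb Q)\cong H_n^Z(\mathcal T)\to H_n^{\mathcal I}(B(x))\cong H_n(\mathcal I;\mathbb Q).$$
Since $Z_0$ acts trivially and $\bar Z$ freely on $\mathcal T$, $H_*^Z(\mathcal T)=H_*(Z_0;\mathbb Q)\otimes H_*(\mathcal T/\bar Z;\mathbb Q)$, and the fundamental class is $\pm[Z_0]\otimes[\mathcal T/\bar Z]$. The fundamental class of the torus $\mathcal T/\bar Z$ is the sum of all its top cells, suitably oriented. So in $H_n^Z(\mathcal T,\mathcal T')=\bigoplus_cH_{g-1}(Z_0;\mathbb Q)\cdot\Delta_c$ the image of the fundamental class is $\sum_c\pm[Z_0]\Delta_c$. Mapping to $H_n^{\mathcal I}(B(x),B'(x))$, the class $[Z_0]\Delta_c$ goes to $\pm\iota_{\sigma_c}$ of the image of $[Z_0]$ in $H_{g-1}(\mathcal I_{\sigma_c};\mathbb Q)$, which is $\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}})$. This is (11).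

(ii) For $s_j\ne0$ let $\alpha_j'$ be the curve $\alpha_j\subset Y_j$ oriented so that $[\alpha_j']=\mathrm{sgn}(s_j)\alpha_j$. For a chain, consider the multicurve $\{\gamma_{\kappa^0},\dots,\gamma_{\kappa^l}\}\cup\{\alpha_j':s_j\ne0\}$. Since $\beta_g$ and the $\alpha_j$ are linearly independent, (M1) holds, and in each representation of $x'$ the coefficient of $\alpha_j'$ is $|s_j|$ and the coefficients of the $\gamma_{\kappa^a}$ have sum $1$. So the multicurve lies in $\mathcal M(x')$ and its cell is the simplex with vertices $\gamma_{\kappa^a}+\sum_j|s_j|\alpha_j'$. As $Z$ fixes the $\alpha_j'$, $\kappa\mapsto\gamma_\kappa+\sum|s_j|\alpha_j'$ defines a $Z$-equivariant cellular map $\mathcal T\to B(x')$. No component has class $x'$, so the image lies in $B'(x')$. As in (i), $A$ is the image of the fundamental class of $Z$ under $H^Z_n(\mathcal T)\to H^{\mathcal I}_n(B'(x'))\to H_n^{\mathcal I}(B(x'))$, so it dies in $H_n^{\mathcal I}(B(x'),B'(x'))$. $\square$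

## 9. No multiple of $A$ vanishes; proof of Theorem 2

**Proposition 11.** If $0\ne r\in\mathbb Q[\Theta]$, then $rA\ne0$ in $H_n(\mathcal I_g;\mathbb Q)$.

*Proof.* **Step 1: reduce to few terms.** Let $r=\sum r_\theta\theta$. Multiplying by an element of $\Theta$ we may assume $r_1\ne0$ for the identity $1\in\Theta$. Let $f_\theta\in G$ lift $\theta$ and let $x=\beta_g$. By naturality of $D_x$,
$$D_x(rA)=\sum_\theta r_\theta\,(f_\theta)_*D_{\theta^{-1}x}(A).$$
By (5), and since the matrices in $\Theta$ have zero diagonal, $\theta^{-1}x=\beta_g-\sum_{j<g}s_{gj}\alpha_j$, without an $\alpha_g$-term. By Lemma 10(ii) only the $\theta$ in $\Theta_x=\{\theta:\theta x=x\}=\{s_{gj}=0\text{ for all }j<g\}$ contribute. By (11),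
$$D_x(rA)=\sum_{\theta\in\Theta_x}\sum_c\pm r_\theta\,(f_\theta)_*\iota_{\sigma_c}\bigl(\mathcal A(T_{\epsilon_1},\dots,T_{\epsilon_{g-1}})\bigr).$$
The $(\theta,c)$ term lies in the summand of (8) belonging to the $\mathcal I$-orbit of $f_\theta\sigma_c$. If $r_\theta\ne0$ it is nonzero there. Indeed, each piece of $\sigma_c$ contains exactly one $Y_i$, and $\epsilon_i$ cuts it into a one-holed torus and a pair of pants, so Lemma 8 applies to $\sigma_c$ (the order of the $\epsilon_i$ only affects a sign); and $(f_\theta)_*$ is an isomorphism between the summands of $\sigma_c$ and $f_\theta\sigma_c$.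

**Step 2: the orbits are pairwise distinct.** So that the terms cannot cancel, we need an invariant of orbits. The curves of $\sigma\in\mathcal S_x$ are oriented in the class $x$, so its pieces are cyclically ordered. As $\mathcal I$ acts trivially on $H$, the cyclically ordered tuple of subgroups $V_p\subset x^\perp/\langle x\rangle$ is an invariant of the $\mathcal I$-orbit of $\sigma$. For $f_\theta\sigma_c$ it is $(\theta V_{c(1)},\dots,\theta V_{c(g-1)})$ with $V_i=\langle\alpha_i,\beta_i\rangle$, $i<g$.

The set $\{\theta V_i\}$ determines $\theta\in\Theta_x$. Suppose $\{\theta V_i\}=\{\theta'V_i\}$. These are the summands of a direct sum decomposition, and $\alpha_i\in\theta V_i\cap\theta'V_i$, so $\theta V_i=\theta'V_i$ for all $i<g$. Write $\theta^{-1}\theta'=(s_{ij})\in\Theta_x$. Then $\beta_i+\sum_{j\ne i,\,j<g}s_{ij}\alpha_j\in V_i$ for all $i<g$, which forces all $s_{ij}=0$; so $\theta=\theta'$. Given $\theta$, the subgroups $\theta V_i$ are distinct, so the cyclically ordered tuple determines $c$.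

Hence the terms lie in distinct summands, those with $\theta=1$ are nonzero, $D_x(rA)\ne0$ and $rA\ne0$. $\square$

**Proof of Theorem 2.** Fix $k\ge2$ and let $\mathrm{Im}_k$ be the image of $H_n(\mathcal I_g(k);\mathbb Q)\to H_n(\mathcal I_g;\mathbb Q)$. By (3) and Step 3 of Section 3, $A$ is defined in $H_n(G\cap\mathcal I_g;\mathbb Q)$. By Proposition 6 there is $0\ne r\in\mathbb Q[\Theta]$ such that $rA\in H_n(G\cap\mathcal I_g;\mathbb Q)$ comes from $H_n(G\cap\mathcal I_g(k);\mathbb Q)$. Pushing forward to $\mathcal I_g$, which respects the actions of $\Theta$, we get $rA\in\mathrm{Im}_k$. Since $\mathcal I_g(k)$ is normal in $\mathrm{Mod}_g$, $\mathrm{Im}_k$ is $\mathrm{Mod}_g$-invariant, so $\mathbb Q[\Theta]\,rA\subset\mathrm{Im}_k$. If $q\in\mathbb Q[\Theta]$ is nonzero, then $qr\ne0$ because $\mathbb Q[\Theta]$ is a domain, and $q\,rA\ne0$ by Proposition 11. So $q\mapsto q\,rA$ is injective, and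
$$\mathrm{Im}_k\supset\mathbb Q[\Theta]\,rA\cong\mathbb Q[\Theta]\cong\mathbb Q[\mathbb Z^{g(g-1)/2}],$$
a free $\mathbb Q[\Theta]$-module of rank one, which is infinite-dimensional over $\mathbb Q$. $\blacksquare$

With $k=2$ this gives Corollary 3: the answer to both questions is yes for every $g\ge3$. By Proposition 1, the infinite-dimensional image found here is not generated by abelian cycles of $2g-3$ disjoint separating twists.
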